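# Infinitely many wide comparison angles at one point of a Ricci limit space

## 1. An infinite set whose comparison angles all exceed $80^\circ$

Take a point $o$ and points $x_1,x_2,\dots$, put $r_j=4^{-j}$, and set
$$d(o,x_j)=r_j,\qquad d(x_i,x_j)=\max(r_i,r_j)\quad(i\ne j).$$
This is a metric. With $h(o)=0$ and $h(x_j)=r_j$ we have $d(x,y)=\max(h(x),h(y))$ for $x\neq y$, and $\max(h(x),h(y))\le\max(h(x),h(z))+\max(h(z),h(y))$.

Draw in the Euclidean plane the triangle with the side lengths of $x_i,o,x_j$, where $i<j$. Its sides are $r_i$ (from $o$ to $x_i$), $r_j$ (from $o$ to $x_j$) and $r_i$ (opposite $o$). By the law of cosines its angle at the vertex $o$ has cosine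
$$\frac{r_i^2+r_j^2-r_i^2}{2r_ir_j}=\frac{r_j}{2r_i}\le\frac18 ,$$
so the angle is at least $\arccos\frac18>80^\circ$. There are infinitely many points, and any two of them are seen from $o$ under a "Euclidean" angle of more than $80^\circ$.

In the plane itself this cannot happen. If $S\subset\mathbb R^2\setminus\{p\}$ is finite and any two of its points are seen from $p$ under an angle at least $\epsilon$, order the directions cyclically. The gaps between neighbors are at least $\epsilon$ and sum to $2\pi$, so $\#S\le 2\pi/\epsilon$ (if $\#S\ge 2$). The same count works at the vertex of any metric cone over a compact space $(Y,d_Y)$ of diameter at most $\pi$, where the distance is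
$$d((r,y),(r',y'))^2=r^2+r'^2-2rr'\cos d_Y(y,y').$$
The angle of the comparison triangle at the vertex is exactly $d_Y(y,y')$, so $\#S$ is at most the largest size of an $\epsilon$-separated subset of $Y$, which is finite.

What makes the first example work? For $i<j$, walking from $o$ to the small point $x_j$ does not bring us closer to the big point $x_i$. The following computation isolates this and will be used again. Let $r_j\le r_i$ be the distances of $x_j,x_i$ from $o$, let $\alpha\in[0,\pi]$, and suppose $d(x_i,x_j)\ge r_i-r_j\cos\alpha$. The right side is $\ge0$, so we may square it: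
$$\frac{r_i^2+r_j^2-d(x_i,x_j)^2}{2r_ir_j}\le\frac{2r_ir_j\cos\alpha+r_j^2(1-\cos^2\alpha)}{2r_ir_j}=\cos\alpha+\frac{r_j}{2r_i}\sin^2\alpha .\tag{1}$$
So if $r_j/r_i$ is small, the angle at $o$ is almost at least $\alpha$. Only the first-order behavior of the distance to the big point matters.

Our ultrametric space is very far from a space with a curvature bound. The question of this lecture is whether a lower bound on Ricci curvature, together with a bound on the dimension, excludes such configurations.

## 2. The angle condition, RCD spaces, and two theorems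

**Definition (comparison angle).** For points $p,x,y$ of a metric space $(X,d)$ with $x,y\ne p$, let $\tilde\angle xpy\in[0,\pi]$ be the angle at $\tilde p$ of a triangle $\tilde x\tilde p\tilde y$ in $\mathbb R^2$ with side lengths $d(x,p)$, $d(p,y)$, $d(x,y)$.

**Definition (ATB).** Let $\epsilon\in(0,\pi)$. The space $X$ satisfies the $\operatorname{ATB}(\epsilon)$-condition if there is $C\in\mathbb N$ such that for every $p\in X$ and every finite $S\subset X\setminus\{p\}$ with $\tilde\angle xpy\ge\epsilon$ for all distinct $x,y\in S$ we have $\#S\le C$. It satisfies the local $\operatorname{ATB}(\epsilon)$-condition if every point has a neighborhood which, with the induced metric, satisfies $\operatorname{ATB}(\epsilon)$.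

The plane satisfies $\operatorname{ATB}(\epsilon)$ for every $\epsilon$, by the count above. The ultrametric space of Section 1 fails local $\operatorname{ATB}(\epsilon)$ for $\epsilon\le\arccos\frac18$, since every neighborhood of $o$ contains all $x_j$ with $j$ large.

**Definition (RCD).** Let $K\in\mathbb R$, $N\in(1,\infty)$. An $\mathrm{RCD}(K,N)$-space is a metric measure space $(X,d,m)$ such that $(X,d)$ is complete, separable and geodesic; $m$ is a nonzero, locally finite Borel measure with $\operatorname{supp}m=X$; the curvature-dimension condition $\mathrm{CD}(K,N)$ of Lott–Sturm–Villani holds; and the space is infinitesimally Hilbertian, i.e. its Cheeger energy is a quadratic form.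

We verify $\mathrm{CD}$ by hand only for $K=0$, so let us recall that case. $\mathrm{CD}(0,N)$ holds if any two absolutely continuous $\mu_0,\mu_1\in\mathcal P_2(X)$ (probability measures with finite second moment) are joined by a geodesic $\mu_t=\rho_tm$ of the Wasserstein distance $W_2$ with
$$\int\rho_t^{1-1/N'}dm\ \ge\ (1-t)\int\rho_0^{1-1/N'}dm+t\int\rho_1^{1-1/N'}dm\qquad\text{for all }N'\ge N,\ t\in[0,1].$$
For $K\ne0$ the factors $1-t,t$ are replaced by distortion coefficients, which we never touch. The Cheeger energy of $u$ is half the integral of the square of its minimal weak upper gradient; on a smooth weighted Riemannian manifold that gradient is $|\nabla u|$, and the energy is quadratic. Basic examples are complete Riemannian $n$-manifolds with $\mathrm{Ric}\ge0$ and their volume, which are $\mathrm{RCD}(0,n)$ (Sturm, Lott–Villani), and $[0,\infty)$ with the measure $r^{N-1}dr$, which is $\mathrm{RCD}(0,N)$. Also, $\mathrm{RCD}(0,N)$ implies $\mathrm{RCD}(0,N')$ for $N'\ge N$.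

**Definition (convergence).** We use pointed measured Gromov–Hausdorff (pmGH) convergence $(X_k,d_k,m_k,p_k)\to(X,d,m,p)$ of proper spaces only in the following situation. As sets, $X_k\subset X$; there are $\varepsilon_k\to0$ with $(1-\varepsilon_k)d\le d_k\le(1+\varepsilon_k)d$ on $X_k$; every point of $X$ is within $d$-distance $\varepsilon_k$ of $X_k$; $p_k\to p$; and $\int\psi\,dm_k\to\int\psi\,dm$ for continuous $\psi$ with bounded support. For instance, $\mathbb R^2$ with the metric $dx^2+(1+\frac1k)dy^2$ converges to $\mathbb R^2$.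

**Stability.** The class $\mathrm{RCD}(0,N)$ is closed under pmGH convergence. For $\mathrm{CD}$ this is due to Sturm, Lott–Villani, and Villani, *Optimal Transport: Old and New*, Thm 29.25; for $\mathrm{RCD}$ to Ambrosio–Gigli–Savaré, Gigli–Mondino–Savaré (Proc. LMS 2015) and Erbar–Kuwada–Sturm (Invent. Math. 2015). For $K=0$ the conditions $\mathrm{CD}$ and $\mathrm{CD}^*$ coincide.

The question is posed in Nina Lebedeva, Shin-ichi Ohta and Vladimir Zolotov, "Self-contracted curves in spaces with weak lower curvature bound", arXiv:1902.01594 (2019). *Does every $\mathrm{RCD}(K,N)$-space satisfy the local $\operatorname{ATB}(\epsilon)$-condition for some $\epsilon\in(0,\pi/6)$?* The motivation is that for an $\mathrm{RCD}(K,N)$-space this would yield rectifiability of its bounded self-contracted curves. The answer is no.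

**Theorem A.** There is a continuous Riemannian metric $\hat g$ on $\mathbb R^3$, smooth on $\mathbb R^3\setminus\{0\}$, such that $X=(\mathbb R^3,d_{\hat g},\mathrm{vol}_{\hat g})$ is a pmGH limit of complete smooth Riemannian metrics on $\mathbb R^3$ with $\mathrm{Ric}\ge0$ (without collapse). So $X$ is $\mathrm{RCD}(0,3)$, hence $\mathrm{RCD}(0,N)$ for every $N\ge3$. For every $\epsilon\in(0,\pi)$, every neighborhood of $0$ contains an infinite set $S\not\ni0$ with $\tilde\angle x0y\ge\epsilon$ for all distinct $x,y\in S$.

In particular $X$ fails local $\operatorname{ATB}(\epsilon)$ for every $\epsilon\in(0,\pi)$. The complement below determines the range of $N$; its first part relies on published structure theorems, quoted in Section 10.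

**Theorem B.** Let $N\in(1,\infty)$.

1. If $N\le2$, every $\mathrm{RCD}(K,N)$-space satisfies local $\operatorname{ATB}(\epsilon)$ for every $\epsilon\in(0,\pi)$.
2. If $N>2$, then for every $D\in(0,\pi)$ there is an $\mathrm{RCD}(0,N)$-space that fails local $\operatorname{ATB}(\epsilon)$ for all $\epsilon\in(0,D)$.

So for given $N$ the condition holds for all $\mathrm{RCD}(K,N)$-spaces, $K\in\mathbb R$, exactly when $N\le2$.

## 3. Packing at one scale, and turning geodesics across scales

The natural first attempt is a packing argument, because the Bishop–Gromov inequality holds in $\mathrm{RCD}(K,N)$-spaces. For $R\le R_0$ and $0<\theta<1$ it gives $m(B(x,\theta R))\ge c\,m(B(x,R))$ with $c=c(K,N,R_0,\theta)>0$.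

At one scale the attempt succeeds. Suppose all $x\in S$ satisfy $t\le d(p,x)\le2t$, with $t\le 1$. If $x,y\in S$ are distinct, $b=d(p,x)$, $b'=d(p,y)$ and $\theta=\tilde\angle xpy\ge\epsilon$, then
$$d(x,y)^2=(b-b')^2+2bb'(1-\cos\theta)\ge 4t^2\sin^2(\epsilon/2).$$
So the balls $B(x,t\sin(\epsilon/2))$, $x\in S$, are disjoint. They lie in $B(p,3t)\subset B(x,5t)$, and Bishop–Gromov bounds $\#S$ in terms of $K,N,\epsilon$.

For points at very different distances from $p$, one would pull them in: let $t=\min_{x\in S}d(p,x)$ and replace each $x\in S$ by the point $x'$ at distance $t$ from $p$ on a geodesic $px$. To conclude one needs $\tilde\angle x'py'\ge c(\epsilon)>0$, and this is where the attempt stops. Under a lower sectional curvature bound it follows from monotonicity of comparison angles, and Section 10 runs exactly this argument. A Ricci bound gives the volume comparison, but not the monotonicity. In the spaces constructed below the pulled-in points crowd together in one direction.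

This also suggests how to build a counterexample. Think of polar coordinates $(r,\omega)$ around $0$ and of points $x_i=(r_i,y)$ with one and the same direction $y$ and $r_1\gg r_2\gg\cdots$. In a cone, $x_i$ is seen at every smaller scale in direction $y$, so all angles are $0$. Suppose instead that geodesics from $x_i$ to $0$ *turn* on the way in, following a flow $\Psi_t$ on the space of directions with $\Psi_t(y)\to y_\infty\ne y$. Then at scale $r_j$ all earlier points are seen near direction $y_\infty$, while $x_j$ itself lies in direction $y$. By (1) the angles at $0$ should be about the distance from $y$ to $y_\infty$. If $W$ generates the flow, the metric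
$$dr^2+f(r)^2\,|d\omega-a(s)W(\omega)\,ds|^2,\qquad s=\log r,$$
makes the curves $d\omega/ds=aW$ radial geodesics. We want $a\to0$, so that the curvature created is small, but $\int|a|\,ds=\infty$, so that geodesics still turn for an infinite flow time.

Which $W$? A rotation field on $S^2$ is useless. If the flow of $W$ acts by isometries, the substitution $\omega=\Psi_{\tau(s)}\theta$ with $\tau'=a$ turns the metric into $dr^2+f^2|d\theta|^2$, and for $f=r$ this is flat $\mathbb R^3$. All directions then turn together. We need an orbit that converges to a limit different from its starting point.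

## 4. Distances in a twisted polar metric

**Setting (∗).** $Y$ is the round unit sphere $S^2$, or $Y=[-\ell,\ell]$ with $0<\ell<\frac\pi2$. $W$ is a smooth vector field on $Y$ whose flow $\Psi_t$ $(t\in\mathbb R)$ maps $Y$ to $Y$, with $d_Y(\Psi_tp,\Psi_tq)\le e^{L|t|}d_Y(p,q)$; by Gronwall, $L=\sup|\nabla W|$ works. $Z$ is $\mathbb R^3$, respectively the planar sector $\{|\omega|\le\ell\}$, in polar coordinates $(r,\omega)$, $r\ge0$, $\omega\in Y$, and $s=\log r$. On $Z\setminus\{0\}$ let
$$\hat g=dr^2+f(r)^2\,|d\omega-a(s)W(\omega)\,ds|^2,\tag{2}$$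
with $f>0$ and $a\le0$ smooth, $0<f\le r$, and, as $s\to-\infty$, $a(s)\to0$, $f(r)/r\to1$, $\int_s^0|a|\to\infty$. Assume that $\hat g$ is uniformly comparable to the Euclidean metric. Let $d$ be the infimum of $\hat g$-lengths of Euclidean-Lipschitz curves in $Z$. (At almost every time at which such a curve sits at $0$ its derivative vanishes, so these times do not contribute.) Let $\tau'=a$, $\tau(0)=0$; then $\tau$ is nonincreasing in $s$ and $\tau(s)\to+\infty$ as $s\to-\infty$.

For a curve $c=(r(t),\omega(t))$ define its *slip* $w=\omega'-\frac{ar'}rW(\omega)$. Since $ds=dr/r$, we have $|c'|^2_{\hat g}=r'^2+f^2|w|^2$.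

**Distance to the origin.** We first identify $d(0,\cdot)$ and the radial geodesics:
$$d(0,(r,\omega))=r.\tag{3}$$
Lengths are at least $\int|r'|$. The curve $\xi\mapsto(\xi,\Psi_{\tau(\log\xi)-\tau(\log r)}\omega)$, $0<\xi\le r$, has angular velocity $\frac{a(\log \xi)}\xi W$, so its slip is $0$ and it has unit speed. It stays in $Z$, tends to $0$ as $\xi\to0$, and has length $r$.

So the geodesic (3) from $x=(R,y_0)$ to $0$ crosses radius $r\leq R$ in direction
$$\Gamma(r)=\Psi_{\tau(\log r)-\tau(\log R)}(y_0).$$
In Euclidean space, with constant direction $\Gamma$, the function $r\cos d_Y(\omega,\Gamma)$ is linear and $1$-Lipschitz, which gives $d(x,z)\ge R-r\cos\beta$. The next lemma shows that this survives turning if we give up a factor $1-\nu$ in the angle.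

**Lemma 1.** Let $\nu\in(0,1)$. There is $\rho_\nu>0$ such that for $x=(R,y_0)$, $z=(r,\omega)$ with $0<r\le R<\rho_\nu/2$,
$$d(x,z)\ge R-r\cos\big((1-\nu)\beta\big),\qquad\beta=d_Y\big(\omega,\Psi_{\tau(\log r)-\tau(\log R)}(y_0)\big).\tag{4}$$

*Proof.* Define $\Gamma(r)$ by the formula above for all $r>0$, and put $\beta(r,\omega)=d_Y(\omega,\Gamma(r))\in[0,\pi]$, $\zeta=(1-\nu)\beta$, $u=r\cos\zeta$.

**Step 1: how fast $\beta$ changes along a curve.** Let $c$ be a Lipschitz curve on a compact interval with values in $\{0<r<\rho_\nu\}$, with $\rho_\nu$ to be chosen. Then $r$ is bounded away from $0$ on $c$, so $\omega(t)$, $\Gamma(r(t))$ and $\beta(t)=\beta(c(t))$ are Lipschitz. Put $\Delta\tau=\tau(\log r(t+h))-\tau(\log r(t))$. The group property gives $\Gamma(r(t+h))=\Psi_{\Delta\tau}\Gamma(r(t))$, hence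
$$\beta(t+h)\le d_Y\big(\omega(t+h),\Psi_{\Delta\tau}\omega(t)\big)+e^{L|\Delta\tau|}\beta(t).$$
At almost every $t$ we have $\Delta\tau=h\,ar'/r+o(h)$. There $\omega(t+h)$ and $\Psi_{\Delta\tau}\omega(t)$ start at $\omega(t)$ with velocities $\omega'$ and $\frac{ar'}rW(\omega)$ in $h$, so the first term is $|h||w|+o(h)$. Taking $h\downarrow0$ bounds $\beta'$ from above, and $h\uparrow0$ bounds it from below:
$$|\beta'|\le|w|+L|a|\frac{|r'|}r\beta.\tag{5}$$

**Step 2: $u$ is $1$-Lipschitz along curves near $0$.** Since $u'=r'\cos\zeta-r\zeta'\sin\zeta$ and $\sin\zeta\ge0$, (5) yields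
$$|u'|\le|r'|\big(|\cos\zeta|+L|a|\zeta\sin\zeta\big)+(1-\nu)\frac rf\sin\zeta\cdot f|w|.$$
By Cauchy–Schwarz $|u'|^2\le|c'|_{\hat g}^2\,Q$ with
$$Q=\big(|\cos\zeta|+L|a|\zeta\sin\zeta\big)^2+(1-\nu)^2(r/f)^2\sin^2\zeta.$$
We have $0\le\zeta\le(1-\nu)\pi$, and $\zeta/\sin\zeta$ is increasing on $(0,\pi)$, so $\zeta\le C_\nu\sin\zeta$ with $C_\nu=(1-\nu)\pi/\sin(\nu\pi)$. Expanding the square, using this in the cross term and $\zeta\le\pi$ in the quadratic term,
$$Q\le1-\sin^2\zeta\,\Big[1-2L|a|C_\nu-\pi^2L^2a^2-(1-\nu)^2(r/f)^2\Big].\tag{6}$$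
As $r\to0$ the bracket tends to $1-(1-\nu)^2>0$, because $a\to0$ and $r/f\to1$. Choose $\rho_\nu$ so that the bracket is positive for $r<\rho_\nu$. Then $Q\le1$ and $|u(c(t_1))-u(c(t_0))|\le\operatorname{length}(c)$. The factor $1-\nu$ is used twice: it pays for $r/f>1$ and for the turning, and it keeps $\zeta$ away from $\pi$, where $\zeta/\sin\zeta$ blows up.

**Step 3: all competitors.** Let $c$ be any Lipschitz curve in $Z$ from $x$ to $z$. If it passes through $0$, its length is at least $R+r$. If it leaves $\{r<\rho_\nu\}$, its length is at least $(\rho_\nu-R)+(\rho_\nu-r)>3R-r\ge2R\ge R+r$. Otherwise Step 2 gives length at least $u(x)-u(z)=R-r\cos\zeta(z)$, since $\beta(x)=d_Y(y_0,\Gamma(R))=0$. In all cases the length is at least $R-r\cos\zeta(z)$. $\square$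

**Proposition 2.** In setting (∗), let $y\in Y$ with $\Psi_t(y)\to y_\infty$ as $t\to+\infty$, and $D=d_Y(y,y_\infty)>0$. Then for every $\epsilon\in(0,D)$ and $\rho>0$ there is an infinite set $S\subset\{0<r<\rho\}$ with $\tilde\angle x0x'\ge\epsilon$ for all distinct $x,x'\in S$. Hence no neighborhood of $0$ satisfies $\operatorname{ATB}(\epsilon)$, and $(Z,d)$ fails local $\operatorname{ATB}(\epsilon)$.

*Proof.* **Step 1: constants.** We fix the room between $\epsilon$ and $D$. Note $D\le\pi$. Choose $\alpha\in(\epsilon,D)$, then $\nu\in(0,1)$ and $\eta>0$ with $(1-\nu)(D-\eta)\ge\alpha$, then $T'$ with $d_Y(y,\Psi_ty)\ge D-\eta$ for $t\ge T'$, and $\lambda\in(0,1)$ with $\cos\alpha+\lambda/2\le\cos\epsilon$.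

**Step 2: the points.** We choose scales so far apart that the flow runs for time at least $T'$ between consecutive ones. Since $\tau(s)\to\infty$ as $s\to-\infty$, there are $\min(\rho,\rho_\nu/2)>r_1>r_2>\cdots>0$ with $r_{j+1}\le\lambda r_j$ and $\tau(\log r_{j+1})-\tau(\log r_j)\ge T'$. Put $x_j=(r_j,y)$ and $S=\{x_j\}$.

**Step 3: the angles.** We apply Lemma 1 to each pair. Let $i<j$, $x=x_i$, $z=x_j$. The flow time $\tau(\log r_j)-\tau(\log r_i)$ is at least $T'$, so $\beta\ge D-\eta$ and $(1-\nu)\beta\in[\alpha,\pi]$. Lemma 1 gives $d(x_i,x_j)\ge r_i-r_j\cos\alpha$. By (3) the distances to $0$ are $r_i,r_j$, and (1) gives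
$$\cos\tilde\angle x_i0x_j\le\cos\alpha+\frac{r_j}{2r_i}\sin^2\alpha\le\cos\alpha+\frac\lambda2\le\cos\epsilon.$$

Since $\hat g$ is comparable to the Euclidean metric, and Euclidean segments stay in $Z$, $d$ induces the usual topology, so every neighborhood of $0$ contains some $\{r<\rho\}$. It therefore contains arbitrarily large finite sets violating $\operatorname{ATB}(\epsilon)$. $\square$

Compare with Section 3. Pulling $x_i$ in to radius $r_j$ along the geodesic (3) produces $(r_j,\Psi_t(y))$ with $t=\tau(\log r_j)-\tau(\log r_i)$. For fixed $i$ and $j\to\infty$ this direction tends to $y_\infty$. So the pulled-in versions of any two fixed points of $S$ end up in nearly the same direction, although the points themselves have comparison angle at least $\epsilon$.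

It remains to find $Y,W,f,a$ for which the metric (2) is a limit of metrics with nonnegative Ricci curvature.

## 5. A divergence-free flow on the sphere with an orbit from pole to pole

For $p=(p_1,p_2,p_3)\in S^2\subset\mathbb R^3$ let
$$W(p)=(-p_2p_3,\ 2p_1p_3,\ -p_1p_2)=p\times(p_1,0,-p_3).\tag{7}$$
It is tangent to $S^2$, being orthogonal to $p$, and on $S^2$
$$|W|^2=p_2^2(p_1^2+p_3^2)+4p_1^2p_3^2\le p_2^2(p_1^2+p_3^2)+(p_1^2+p_3^2)^2=p_1^2+p_3^2\le1.$$

*It is divergence free on $S^2$.* On $\mathbb R^3$ the formula (7) has divergence $0$, since its $i$-th component does not contain $p_i$. It is homogeneous of degree $2$, so $D_pW=2W$ by Euler. Therefore $\operatorname{div}_{S^2}W=\operatorname{div}_{\mathbb R^3}W-\langle D_pW,p\rangle=-\langle2W,p\rangle=0$.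

*It has an orbit joining antipodal points.* Let
$$o(t)=\Big(\tfrac1{\sqrt2}\operatorname{sech}t,\ \tanh t,\ \tfrac1{\sqrt2}\operatorname{sech}t\Big).\tag{8}$$
Then $|o|=1$, and $o_1'=o_3'=-\frac1{\sqrt2}\operatorname{sech}t\tanh t$ equals both $-o_2o_3$ and $-o_1o_2$, while $o_2'=\operatorname{sech}^2t=2o_1o_3$. So $o$ is an integral curve of $W$; it runs from $-e_2$ to $e_2$. For $y=o(-T)$ we have $\Psi_t(y)\to e_2$ as $t\to\infty$, and $D=d(y,e_2)\to\pi$ as $T\to\infty$.

## 6. Nonnegative Ricci curvature for smoothed twisted metrics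

**What must be paid for.** Turning with speed $|a|=\delta$ perturbs the Ricci curvature. To compensate we bend $f$ slightly: $f'=1-E(s)$ with a small increasing $E>0$, where $E'=dE/ds$. We shall see that this yields a gain of size $E$ in tangential directions but only $E'$ in the radial direction (in units of $r^{-2}$). The perturbation is $O(\delta+|a_s|+\delta^2)$ tangentially and $O(\delta)$ in the mixed term. Radially it is only $O(\delta^2)$, *because $\operatorname{div}W=0$*: otherwise a trace part $\operatorname{tr}P$ of the shape operator would add $-\partial_r\operatorname{tr}P-\frac{2f'}f\operatorname{tr}P$, which is of first order in $a$. So we need $E\gtrsim\delta$, $E'\gtrsim\delta^2$ and, for the mixed term, $EE'\gtrsim\delta^2$. With $\delta=|s|^{-1}$, which is just not integrable, and $E=|s|^{-\gamma}$, these read $\gamma\le1$, $\gamma+1\le2$, $2\gamma+1\le2$. So $\gamma=\frac12$ is allowed, and $E\to0$.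

**Step 1: constants and functions.** We fix all data. Let $g_0$ be the round metric and $\Lambda=\frac12g_0^{-1}\mathcal L_Wg_0$, a symmetric $(1,1)$-tensor with $\operatorname{tr}\Lambda=\operatorname{div}W=0$. By compactness fix $B\ge1$ bounding the pointwise Hilbert–Schmidt norms of $\Lambda$, $\operatorname{div}\Lambda$, $\mathcal L_W\Lambda$. Let $s_0=25B^2$.

- $E:\mathbb R\to(0,\frac12]$ is smooth, nondecreasing, with $E(s)=2B|s|^{-1/2}$ for $s\le-s_0$; note $E(-s_0)=0.4$.
- $a(s)=-\chi(s)/|s|$ for $s<0$ and $a=0$ for $s\ge0$, with $\chi$ smooth, $0\le\chi\le1$, $\chi=1$ for $s\le-2s_0$, $\chi=0$ for $s\ge-s_0$, $|\chi'|\le1$.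
- $f(r)=\int_0^r(1-E(\log\xi))\,d\xi$.

To smooth out the origin, for integers $k\ge2s_0$ let $a_k=\chi_ka$, with $\chi_k$ smooth, $0\le\chi_k\le1$, $\chi_k=0$ for $s\le-k-2$, $\chi_k=1$ for $s\ge-k$, $|\chi_k'|\le1$. Let $E_k=E\theta_k$, with $\theta_k$ smooth, nondecreasing, $\theta_k=0$ for $s\le-k-3$, $\theta_k=1$ for $s\ge-k-2$. Let $f_k(r)=\int_0^r(1-E_k(\log\xi))\,d\xi$. Define
$$\hat g=dr^2+f^2|d\omega-aW\,ds|^2,\qquad\hat g_k=dr^2+f_k^2|d\omega-a_kW\,ds|^2.\tag{9}$$
For $r\le e^{-k-3}$ we have $a_k=0$ and $f_k=r$, so $\hat g_k$ is Euclidean there and smooth on all of $\mathbb R^3$. The turning is switched off (at $s=-k-2$) before the bending is (at $s=-k-3$), so wherever there is turning there is full bending.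

In the rest of this section $k$ is fixed, and we write $a,E,f$ for $a_k,E_k,f_k$, and $\delta=|a|$. We have $f'=1-E\in[\frac12,1]$, $f''=-E'/r\le0$, and, as $E$ is nonnegative and nondecreasing, $(1-E(s))r\le f\le r$.

**Step 2: the budget inequalities.** We check that the choices above pay for everything. On $\{a\ne0\}\subset\{-k-2\le s\le-s_0\}$ we have $\theta_k=1$, so $E=2B|s|^{-1/2}$. The transition intervals $[-2s_0,-s_0]$ of $\chi$ and $[-k-2,-k]$ of $\chi_k$ have disjoint interiors since $k\ge2s_0$. So at each $s$ at most one of $\chi',\chi_k'$ is nonzero and $|(\chi\chi_k)'|\le1$. From $a=\chi\chi_k/s$ we get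
$$\delta\le\frac1{|s|},\qquad|a_s|\le\frac1{|s|}+\frac1{s^2}.$$
For $|s|\ge25$ we have $\frac4{|s|}+\frac2{s^2}\le|s|^{-1/2}$, because $\frac4{|s|^{1/2}}+\frac2{|s|^{3/2}}\le\frac45+\frac2{125}<1$. Also $E'=B|s|^{-3/2}$. Hence on $\{a\ne0\}$
$$E\ge2B(3\delta+|a_s|+\delta^2),\qquad EE'=2B^2s^{-2}\ge2B^2\delta^2,\qquad E'\ge4B^2\delta^2,\tag{10}$$
where the last inequality follows from the second and $E\le\frac12$.

**Step 3: straightening the radial geodesics.** We pass to coordinates without a mixed term. Let $\tau'=a$, $\tau(0)=0$ (for the current $a=a_k$), and $\Phi_r=\Psi_{\tau(\log r)}$. If $\omega=\Phi_r\theta$, then $d\omega=(\Phi_r)_*d\theta+aW\,ds$. So the diffeomorphism $(r,\theta)\mapsto(r,\Phi_r\theta)$ of $\mathbb R^3\setminus\{0\}$ pulls the metric back to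
$$g=dr^2+G_r,\qquad G_r=f^2h_r,\qquad h_r=\Phi_r^*g_0.\tag{11}$$

**Step 4: the shape operator.** We compute and bound the second fundamental form of the slices. Let $SX=\nabla_X\partial_r$, so $S=\frac12G^{-1}\partial_rG=\frac{f'}fI+P$ with $P=\frac12h^{-1}\partial_rh$. Since $\frac d{dt}\Psi_t^*=\Psi_t^*\mathcal L_W$,
$$P=\frac ar\Phi_r^*\Lambda,\qquad\partial_rP=\frac{a_s-a}{r^2}\Phi_r^*\Lambda+\frac{a^2}{r^2}\Phi_r^*(\mathcal L_W\Lambda).$$
$P$ is symmetric and traceless. As $\Phi_r:(S^2,h_r)\to(S^2,g_0)$ is an isometry, all norms are those of the tensors on the round sphere, so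
$$|P|\le\frac{B\delta}r,\qquad|\operatorname{div}_hP|_h\le\frac{B\delta}r,\qquad|\partial_rP|\le\frac{B(|a_s|+\delta+\delta^2)}{r^2},\tag{12}$$
and the slices have Gauss curvature $f^{-2}$. (The Hilbert–Schmidt norm of a $(1,1)$-tensor is the same for $h$ and $G=f^2h$.)

**Step 5: the Ricci tensor on $\{a\ne0\}$.** We recall the three structure equations for $dr^2+G_r$, and then bound the three kinds of entries. For $X,X'$ tangent to the slices:

- *Riccati:* $R(X,\partial_r)\partial_r=-(\partial_rS)X-S^2X$. Indeed, for a coordinate field $X$ on the slices, $R(X,\partial_r)\partial_r=-\nabla_{\partial_r}(SX)$, and $\nabla_{\partial_r}V=\partial_rV+SV$ for tangential $V$.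
- *Gauss:* the sectional curvature of the tangent plane of a slice is $f^{-2}-\det S$.
- *Codazzi:* the tangential part of $R(X,X')\partial_r$ is $(\nabla_XS)X'-(\nabla_{X'}S)X$.

*Radial entry.* Tracing Riccati, $\mathrm{Ric}(\partial_r,\partial_r)=-\partial_r\operatorname{tr}S-\operatorname{tr}S^2$. Here $\operatorname{tr}S=2f'/f$ and $\operatorname{tr}S^2=2f'^2/f^2+|P|^2$, because $P$ is traceless and symmetric. With $f''=-E'/r$, (12), $f\le r$ and (10),
$$\mathrm{Ric}(\partial_r,\partial_r)=-2\frac{f''}f-|P|^2\ge\frac{2E'}{rf}-\frac{B^2\delta^2}{rf}\ge\frac{E'}{rf}.\tag{13}$$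

*Tangential entry.* Let $X$ be tangent to the slice with $|X|_g=1$. Adding the two sectional curvatures and using the Cayley–Hamilton identity $S^2=(\operatorname{tr}S)S-(\det S)I$ in dimension $2$,
$$\mathrm{Ric}(X,X)=\frac1{f^2}-\det S-\langle(\partial_rS)X,X\rangle-\langle S^2X,X\rangle=\frac1{f^2}-\operatorname{tr}S\,\langle SX,X\rangle-\langle(\partial_rS)X,X\rangle.$$
Insert $S=\frac{f'}fI+P$ and $\partial_rS=\big(\frac{f''}f-\frac{f'^2}{f^2}\big)I+\partial_rP$:
$$\mathrm{Ric}(X,X)=\frac{1-f'^2}{f^2}-\frac{f''}f-\frac{2f'}f\langle PX,X\rangle-\langle(\partial_rP)X,X\rangle.$$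
Now $1-f'^2=E(2-E)\ge E$, $f''\le0$, $0\le f'\le1$ and $\frac1r\le\frac1f$, so by (12) and (10)
$$\mathrm{Ric}(X,X)\ge\frac1{f^2}\Big[E-B(3\delta+|a_s|+\delta^2)\Big]\ge\frac E{2f^2}.\tag{14}$$

*Mixed entry.* Tracing Codazzi, $\mathrm{Ric}(\partial_r,X)=(\operatorname{div}S)(X)-X(\operatorname{tr}S)$. Both $f'/f$ and $\operatorname{tr}S$ are constant on slices, and $G$ is a constant multiple of $h$ on each slice, so this equals $(\operatorname{div}_hP)(X)$. Since $|X|_h=1/f$,
$$|\mathrm{Ric}(\partial_r,X)|\le\frac{B\delta}{rf}.\tag{15}$$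

**Step 6: $\mathrm{Ric}_{\hat g_k}\ge0$.** We combine the entries. On $\{a\ne0\}$, by (15), (10), $f\le r$, (13), (14),
$$\mathrm{Ric}(\partial_r,X)^2\le\frac{B^2\delta^2}{r^2f^2}\le\frac{EE'}{2r^2f^2}\le\frac{E'}{rf}\cdot\frac E{2f^2}\le\mathrm{Ric}(\partial_r,\partial_r)\,\mathrm{Ric}(X,X).$$
The diagonal entries are nonnegative, so $\mathrm{Ric}$ is nonnegative on every plane spanned by $\partial_r$ and $X$, hence on every vector. On the interior of $\{a=0\}$ both $P$ and $\partial_rP$ vanish. There the mixed entry is $0$, and the formulas for the other two give $-2f''/f\ge0$ and $\frac{1-f'^2}{f^2}-\frac{f''}f\ge0$. These two open sets are dense, so by continuity $\mathrm{Ric}_{\hat g_k}\ge0$ on $\mathbb R^3$.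

## 7. Convergence of the smoothed metrics and the proof of Theorem A

From here on $a,E,f$ again denote the functions without index.

**Step 1: comparison with the Euclidean metric.** This gives completeness, continuity at $0$, and most of the convergence. For $v=(v_r,v_\omega)$ let $|v|_E^2=v_r^2+r^2|v_\omega|^2$. Let $\tilde g\in\{\hat g,\hat g_k\}$ with data $(\tilde f,\tilde a)$. The norms $|v|_{\tilde g}$ and $|v|_E$ are the lengths of the vectors $(v_r,\tilde f(v_\omega-\tilde aWv_r/r))$ and $(v_r,rv_\omega)$, so the triangle inequality, $0\le r-\tilde f\le E(s)r$, $|\tilde a|\le|a|$ and $|W|\le1$ give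
$$\big||v|_{\tilde g}-|v|_E\big|\le(r-\tilde f)|v_\omega|+\tilde f|\tilde a||W|\frac{|v_r|}r\le\big(E(s)+|a(s)|\big)|v|_E.\tag{16}$$
For $s\le-s_0$ the factor is at most $\sigma(s):=E(s)+\frac1{|s|}\le0.44$, which is nondecreasing in $s$ and tends to $0$ as $s\to-\infty$. For $s\ge-s_0$ it is at most $\frac12$. So $\hat g$ and $\hat g_k$ are uniformly comparable to the Euclidean metric. Hence $\hat g_k$ is complete. Moreover $\hat g$ extends continuously to $0$ with $\hat g(0)$ Euclidean, and $(\mathbb R^3,d_{\hat g})$ is a complete, proper length space, hence geodesic.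

**Step 2: $\hat g_k\to\hat g$.** We show that on $\mathbb R^3\setminus\{0\}$, with $\varepsilon_k\to0$,
$$(1-\varepsilon_k)|v|_{\hat g}\le|v|_{\hat g_k}\le(1+\varepsilon_k)|v|_{\hat g}.\tag{17}$$
Let $j=\lfloor k/2\rfloor$, with $k$ so large that $j\ge s_0$. On $r\le e^{-j}$ both norms are within $\sigma(-j)|v|_E$ of $|v|_E$, so
$$\big||v|_{\hat g_k}-|v|_{\hat g}\big|\le2\sigma(-j)|v|_E\le\frac{2\sigma(-j)}{0.56}|v|_{\hat g}\le5\sigma(-j)|v|_{\hat g}.$$
On $r\ge e^{-j}$ we have $a_k=a$, $0\le f_k-f=\int_0^rE(1-\theta_k)(\log\xi)\,d\xi\le e^{-k-2}$ and $f\ge r/2$. The two norms differ only through the factor $f_k$ or $f$ of the same slip vector, so the difference is at most $\frac{f_k-f}f|v|_{\hat g}\le2e^{j-k-2}|v|_{\hat g}$. Both bounds tend to $0$.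

**Step 3: the limit is $\mathrm{RCD}(0,3)$.** We pass from norms to spaces. By (17), $(1-\varepsilon_k)d_{\hat g}\le d_{\hat g_k}\le(1+\varepsilon_k)d_{\hat g}$, and $\mathrm{vol}_{\hat g_k}/\mathrm{vol}_{\hat g}$ lies between $(1-\varepsilon_k)^3$ and $(1+\varepsilon_k)^3$. So $(\mathbb R^3,d_{\hat g_k},\mathrm{vol}_{\hat g_k},0)\to(\mathbb R^3,d_{\hat g},\mathrm{vol}_{\hat g},0)$ in the pmGH sense via the identity, without collapse. The approximating spaces are complete Riemannian $3$-manifolds with $\mathrm{Ric}\ge0$, hence $\mathrm{RCD}(0,3)$. By stability $X=(\mathbb R^3,d_{\hat g},\mathrm{vol}_{\hat g})$ is $\mathrm{RCD}(0,3)$, hence $\mathrm{RCD}(0,N)$ for all $N\ge3$.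

**Step 4: failure of the angle condition.** We check setting (∗) for $\hat g$ with $Y=S^2$. Indeed $a\le0$ is smooth with $a\to0$; $f$ is smooth on $r>0$ with $1\ge f/r\ge1-E(s)\to1$; $\int_{-\infty}^0|a|\,ds=\infty$ since $|a|=1/|s|$ for $s\le-2s_0$; and comparability is Step 1. Given $\epsilon\in(0,\pi)$, choose $T$ with $D=d(o(-T),e_2)>\epsilon$ and apply Proposition 2 with $y=o(-T)$. This proves Theorem A, and the question has a negative answer. $\blacksquare$

**Remark (the blow-up at $0$ is flat).** We have $d_{\hat g}(x,x')/|x-x'|\to1$ as $x,x'\to0$, $x\ne x'$. Let $|x|,|x'|\le\rho$ with $\log2\rho\le-s_0$. The Euclidean segment stays in $\{r\le\rho\}$, so $d_{\hat g}(x,x')\le(1+\sigma(\log\rho))|x-x'|$. By (3), $d_{\hat g}(x,x')\le2\rho$, so each point of a minimizing curve is within $\rho$ of an endpoint. As $r$ is $1$-Lipschitz, the curve stays in $\{r\le2\rho\}$, and $|x-x'|\le d_{\hat g}(x,x')/(1-\sigma(\log2\rho))$. So the tangent cone at $0$ is $\mathbb R^3$, and this does not save the angle condition: a relative error $o(1)$ in $d(x_i,x_j)\approx r_i$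 may be much larger than $r_j$. The scales are indeed extremely sparse. For $s\le-2s_0$ we have $\tau(s')-\tau(s)=\log(|s'|/|s|)$ when $s'<s$, so flow time $T'$ takes us from $r_i=e^{s}$ to $r_i^{\,e^{T'}}$.

## 8. A weighted sector with curvature to spare, for every $N>2$

For $N$ between $2$ and $3$ there is no room for a three-dimensional space. We use instead a two-dimensional sector with a weight that supplies the missing dimension $q=N-2>0$.

For a surface with measure $\varphi^q\,\mathrm{vol}$, the relevant tensor is $\mathrm{Ric}_N=\mathrm{Ric}-q\frac{\mathrm{Hess}\,\varphi}\varphi$. Example: the half plane $\{x_1>0\}$ with weight $x_1^q$ has $\mathrm{Hess}\,x_1=0$, so $\mathrm{Ric}_N=0$, with nothing to spare. We need a strictly concave weight. The weight $\varphi=r\cos\kappa\omega$, $\kappa>1$, is not strictly concave, since it is linear along rays, so its radial second derivative vanishes. Its square root works.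

**Step 1: data.** Let $N>2$, $q=N-2$, $D\in(0,\pi)$. Choose $\frac D2<\ell'<\ell<\frac\pi2$ and $\kappa>1$ with $\kappa\ell<\frac\pi2$. Let $W:\mathbb R/2\pi\mathbb Z\to[0,1]$ be smooth and positive exactly on $(-\ell',\ell')$; we view it as the vector field $W\partial_\omega$. Let $\eta\in(0,\frac18)$, to be chosen small, and $a(s)=-\eta(1+s^2)^{-1/2}$. For integers $k\ge1$ let $a_k=\chi_ka$ with $\chi_k$ smooth, $0\le\chi_k\le1$, $\chi_k=0$ for $s\le-k-1$, $\chi_k=1$ for $s\ge-k$, $|\chi_k'|\le2$. With $b$ denoting $a$ or $a_k$ we have $|b|\le\eta$ and $|b_s|\le3\eta$. On $\mathbb R^2$ consider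
$$\hat g=dr^2+r^2(d\omega-aW\,ds)^2,\qquad\hat g_k=dr^2+r^2(d\omega-a_kW\,ds)^2.\tag{18}$$
As in (16), $\big||v|-|v|_E\big|\le|b(s)||v|_E$ for the norm with data $b$. So $\hat g$ is comparable to the Euclidean metric and continuous at $0$, and $\hat g_k$ is smooth and complete. It is Euclidean in these coordinates for $r\le e^{-k-1}$ and on $\{|\omega|\ge\ell'\}$. The area form is always $r\,dr\,d\omega$. Let
$$\Sigma=\{|\omega|\le\ell\},\qquad\varphi=(r\cos\kappa\omega)^{1/2},\qquad m=\varphi^q\,r\,dr\,d\omega\ \text{ on }\Sigma;$$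
the formula for $\varphi$ is smooth and positive near $\Sigma\setminus\{0\}$. Let $d$ be the length metric of $\hat g$ on $\Sigma$.

**Step 2: connection and Gauss curvature.** We show that twisting costs only $O(\eta)r^{-2}$. The frame $T=\partial_r+\frac{bW}r\partial_\omega$, $V=\frac1r\partial_\omega$ is orthonormal, with dual coframe $dr$, $r(d\omega-bW\,ds)$. Compute
$$[T,V]=\Big(-\frac1{r^2}-\frac{bW'}{r^2}\Big)\partial_\omega=-\lambda V,\qquad\lambda=\frac{1+bW'}r.$$
Since $\langle\nabla_TT,V\rangle=-\langle T,\nabla_TV\rangle=-\langle T,\nabla_VT+[T,V]\rangle=0$, we get $\nabla_TT=\nabla_TV=0$, then $\nabla_VT=-[T,V]=\lambda V$ and $\nabla_VV=-\lambda T$. Hence $R(V,T)T=-\nabla_T(\lambda V)-\lambda\nabla_VT=-(T\lambda+\lambda^2)V$, and the Gauss curvature is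
$$K=-T\lambda-\lambda^2=-r^{-2}\big[bW'+b_sW'+b^2WW''+b^2W'^2\big],\qquad|K|\le C\eta r^{-2}.\tag{19}$$
Indeed $T\lambda=r^{-2}[-(1+bW')+b_sW'+b^2WW'']$ and $\lambda^2=r^{-2}(1+2bW'+b^2W'^2)$. Here and below $C$ depends only on $W,\kappa,\ell,q$ and may change from line to line.

**Step 3: the Hessian of $\varphi$.** We compute it exactly and separate the untwisted part. Write $\varphi=r^{1/2}\Theta(\omega)$, $\Theta=\cos^{1/2}(\kappa\omega)$, $A=\frac12\Theta+bW\Theta'$. Then $T\varphi=r^{-1/2}A$ and $V\varphi=r^{-1/2}\Theta'$. From $\mathrm{Hess}\,\varphi(T,T)=TT\varphi$, $\mathrm{Hess}\,\varphi(T,V)=TV\varphi$, $\mathrm{Hess}\,\varphi(V,V)=VV\varphi+\lambda T\varphi$ and $r\partial_rA=b_sW\Theta'$, the entries of $r^{3/2}\,\mathrm{Hess}\,\varphi$ are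
$$TT:\ -\tfrac12A+b_sW\Theta'+bW\,\partial_\omega A,\qquad TV:\ -\tfrac12\Theta'+bW\Theta'',\qquad VV:\ \Theta''+(1+bW')A.$$
For $b\equiv0$ this is
$$H_0(\omega)=\begin{pmatrix}-\frac14\Theta&-\frac12\Theta'\\-\frac12\Theta'&\Theta''+\frac12\Theta\end{pmatrix},$$
and the differences from $H_0$ are
$$TT:\ -\tfrac12bW\Theta'+b_sW\Theta'+bW\,\partial_\omega A,\qquad TV:\ bW\Theta'',\qquad VV:\ bW\Theta'+bW'A.$$
Each term has a factor $b$ or $b_s$, and the other factors are bounded on $|\omega|\le\ell$ because $\kappa\ell<\frac\pi2$. So the differences are at most $C\eta$.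

**Step 4: $H_0$ is negative definite.** This is where the square root and $\kappa>1$ enter. Let $\xi=\cos\kappa\omega$, so $\Theta=\xi^{1/2}$ and $\xi''=-\kappa^2\xi$. Then
$$\Theta'=\tfrac12\xi^{-1/2}\xi',\qquad\Theta''+\tfrac12\Theta=-\tfrac14\xi^{-3/2}\xi'^2-\tfrac12(\kappa^2-1)\xi^{1/2},$$
$$\det H_0=\tfrac1{16}\xi^{-1}\xi'^2+\tfrac18(\kappa^2-1)\xi-\tfrac1{16}\xi^{-1}\xi'^2=\tfrac18(\kappa^2-1)\xi>0.$$
The $TT$ entry is negative, so $H_0$ is negative definite, and by compactness $H_0\le-2c_0$ on $|\omega|\le\ell$ for some $c_0>0$.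

**Step 5: the curvature bound.** We combine. As quadratic forms $\mathrm{Hess}\,\varphi\le-(2c_0-C\eta)r^{-3/2}$. Since $0<\varphi\le r^{1/2}$, for $\eta$ small this gives $-q\,\mathrm{Hess}\,\varphi/\varphi\ge q(2c_0-C\eta)r^{-2}$. With (19),
$$\mathrm{Ric}_N=\mathrm{Ric}-q\frac{\mathrm{Hess}\,\varphi}\varphi\ \ge\ (qc_0-C\eta)\,r^{-2}\ \ge\ 0\quad\text{on }\Sigma\setminus\{0\},\text{ for }b=a\text{ and for }b=a_k.\tag{20}$$
Fix such an $\eta$.

## 9. Optimal transport in truncated sectors and the proof of Theorem B(2)

The sector has a boundary and a singular point. We cut off the point and use convexity to stay away from the boundary problem.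

**Step 1: convex truncations.** We find regions that geodesics of $\hat g_k$ do not leave. Let $\rho_k=e^{-k-1}\cos\ell$ and $Y_k=\Sigma\cap\{r\cos\omega\ge\rho_k\}$. *Claim: every minimizing geodesic of $(\mathbb R^2,\hat g_k)$ with endpoints in $Y_k$ lies in $Y_k$; likewise for $\Sigma$.* In the Euclidean plane with polar coordinates $(r,\omega)$, $Y_k$ is closed and convex, being the intersection of a convex sector ($\ell<\frac\pi2$) with a half plane. On the closure of $\mathbb R^2\setminus Y_k$ the metric $\hat g_k$ is Euclidean in these coordinates: at each of its points, either $|\omega|\ge\ell$, or $|\omega|\le\ell$ and $r\cos\omega\le\rho_k$, which forces $r\le e^{-k-1}$. If a minimizing geodesic left $Y_k$, a maximal excursion would be a straight Euclidean segment outside $Y_k$ with both endpoints in the convex set $Y_k$, a contradiction. The argument for $\Sigma$ is the same.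

**Lemma 3.** $(Y_k,d_{\hat g_k},m|_{Y_k})$ is $\mathrm{RCD}(0,N)$.

*Proof.* By the claim, the closed set $Y_k$ with the restricted distance is a complete separable geodesic space. The measure $m$ is locally finite with full support, and $\varphi$ is smooth and positive near $Y_k$.

**Step 2: what transport theory provides.** Let $\mu_0,\mu_1$ be absolutely continuous probability measures with compact support in $Y_k$. By McCann and Cordero-Erausquin–McCann–Schmuckenschläger (Invent. Math. 2001), applied in $(\mathbb R^2,\hat g_k)$, there is a $\frac{d^2}2$-concave function $\psi$ such that with $T_t(x)=\exp_x(-t\nabla\psi(x))$ the following hold.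

- $\mu_t=(T_t)_\#\mu_0$ is the unique $W_2$-geodesic from $\mu_0$ to $\mu_1$, it is absolutely continuous, and the optimal coupling is unique and induced by $T_1$.
- For $\mu_0$-a.e. $x$, $t\mapsto\gamma_t=T_t(x)$ is the unique minimizing geodesic from $x$ to $T_1(x)$, $\psi$ has a Hessian at $x$, and $J_t=dT_t(x)$ is a matrix of Jacobi fields along $\gamma$ with $\det J_t>0$ and $U=J'J^{-1}$ symmetric.
- The change of variables formula holds for $T_t$.

By the claim $\gamma\subset Y_k$, so (20) is available along $\gamma$.

**Step 3: concavity along geodesics.** We show that the weighted Jacobian to the power $1/N'$ is concave. Put $y=\log\det J_t$ and $v=q\log\varphi(\gamma_t)$. The Jacobi equation reads $U'+U^2+R=0$, where $\operatorname{tr}R=\mathrm{Ric}(\gamma',\gamma')$. Since $y'=\operatorname{tr}U$ and $U$ is symmetric of size $2$,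
$$y''=-\operatorname{tr}U^2-\mathrm{Ric}(\gamma',\gamma')\le-\frac{y'^2}2-\mathrm{Ric}(\gamma',\gamma'),\qquad v''=q\frac{\mathrm{Hess}\,\varphi(\gamma',\gamma')}\varphi-\frac{v'^2}q.$$
Adding and using (20), for every $N'\ge N=2+q$,
$$(y+v)''\le-\frac{y'^2}2-\frac{v'^2}q-\mathrm{Ric}_N(\gamma',\gamma')\le-\frac{(y'+v')^2}N\le-\frac{(y'+v')^2}{N'},\tag{21}$$
where the middle step is Cauchy–Schwarz, $(y'+v')^2\le(2+q)\big(\frac{y'^2}2+\frac{v'^2}q\big)$. With $F=e^{(y+v)/N'}$ we have $F''=F\big(\frac{(y+v)''}{N'}+\frac{(y'+v')^2}{N'^2}\big)\le0$, so $t\mapsto(\det J_t\,\varphi^q(\gamma_t))^{1/N'}$ is concave on $[0,1]$.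

**Step 4: the density inequality for compact supports.** We translate concavity into densities $\rho_t=d\mu_t/dm$. Since $m=\varphi^q\,\mathrm{vol}_{\hat g_k}$ on $Y_k$, the change of variables formula reads $\rho_0(x)\varphi^q(x)=\rho_t(T_tx)\varphi^q(T_tx)\det J_t$. So $\rho_t(T_tx)^{-1/N'}$ is a constant in $t$ times the concave function of Step 3, and for $\mu_0$-a.e. $x$
$$\rho_t(T_tx)^{-1/N'}\ge(1-t)\rho_0(x)^{-1/N'}+t\rho_1(T_1x)^{-1/N'}.\tag{22}$$

**Step 5: general marginals.** We remove compactness by exhausting. Let $\mu_0,\mu_1\in\mathcal P_2(Y_k)$ be absolutely continuous and let $\pi$ be an optimal dynamical plan: a probability measure on geodesics of $Y_k$ for which $(e_0,e_1)_\#\pi$ is an optimal coupling, where $e_t(\gamma)=\gamma_t$. Then $\mu_t=(e_t)_\#\pi$ is a $W_2$-geodesic. For integers $R$, large enough that $\pi_R\neq0$, let $\pi_R$ be the restriction of $\pi$ to geodesics with both endpoints in the closed ball $\bar B_R$ about a fixed point. After normalization $\pi_R$ is optimal between its marginals, which are absolutely continuous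 (they are dominated by multiples of $\mu_0,\mu_1$) and compactly supported. The optimal coupling of these marginals is unique, and almost every pair is joined by a unique minimizing geodesic, so the normalized $\pi_R$ is the plan of Step 2. Inequality (22) is invariant under multiplying all densities by a common factor. So, for each $t$, it holds along $\pi_R$-a.e. $\gamma$ for the densities $\rho^R_t$ of $(e_t)_\#\pi_R$.

As $R\to\infty$ the measures $(e_t)_\#\pi_R$ increase to $\mu_t$. So $\mu_t$ is absolutely continuous and $\rho^R_t\uparrow\rho_t$ $m$-a.e., hence along $\pi$-a.e. $\gamma$ at the point $\gamma_t$, because $\mu_t\ll m$. Almost every $\gamma$ is counted by $\pi_R$ for all large $R$, so in the limit, for $\pi$-a.e. $\gamma$,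
$$\rho_t(\gamma_t)^{-1/N'}\ge(1-t)\rho_0(\gamma_0)^{-1/N'}+t\rho_1(\gamma_1)^{-1/N'}.$$
Integrating against $\pi$, and using $\int\rho_t(\gamma_t)^{-1/N'}d\pi=\int\rho_t^{1-1/N'}dm$, gives the defining inequality of $\mathrm{CD}(0,N)$ for all $N'\ge N$.

**Step 6: infinitesimal Hilbertianity.** It remains to see that the Cheeger energy is quadratic. We have $m(\partial Y_k)=0$, and the interior of $Y_k$ is a smooth Riemannian manifold with smooth positive weight. Minimal weak upper gradients are local on open sets, so for $u$ in the domain of the Cheeger energy the minimal weak upper gradient equals $|\nabla u|_{\hat g_k}$ $m$-a.e. The parallelogram identity holds pointwise a.e., hence for the energy. $\square$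

**Step 7: the limit is $\mathrm{RCD}(0,N)$.** We let $k\to\infty$. By the claim for $\Sigma$, $d_{\hat g_k}$ restricted to $\Sigma$ is the length metric of $\hat g_k$ on $\Sigma$. We have $\hat g_k=\hat g$ for $r\ge e^{-k}$. For $r\le e^{-k}$ both norms differ from $|\cdot|_E$ by at most $\sup_{s\le-k}|a|\,|\cdot|_E$, and this supremum tends to $0$. Comparing lengths of curves in $\Sigma$, we get $(1-\varepsilon_k)d\le d_{\hat g_k}\le(1+\varepsilon_k)d$ on $\Sigma$ with $\varepsilon_k\to0$. Moreover $\Sigma\setminus Y_k\subset\{r\le e^{-k-1}\}$, whose $m$-measure is at most $2\ell\int_0^{e^{-k-1}}r^{q/2+1}dr\to0$, and the measures are the restrictions $m|_{Y_k}$. So $Y_k\to(\Sigma,d,m)$ in the pmGH sense, with base points in $Y_k$ converging to $0$. The space $(\Sigma,d)$ is complete, proper and geodesic, and $m$ has full support. By Lemma 3 and the stability quoted in Section 2, $(\Sigma,d,m)$ is $\mathrm{RCD}(0,N)$.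

**Step 8: failure.** We apply Proposition 2 on the interval. $(\Sigma,\hat g)$ satisfies (∗) with $Y=[-\ell,\ell]$ and $f=r$: $a\le0$, $a\to0$, and $\int_{-\infty}^0|a|\,ds=\infty$. The flow of $W$ fixes $\pm\ell'$ and moves every $y\in(-\ell',\ell')$ to $y_\infty=\ell'$ as $t\to\infty$. For $y$ close to $-\ell'$ the distance $d_Y(y,y_\infty)$ is close to $2\ell'>D$. By Proposition 2, local $\operatorname{ATB}(\epsilon)$ fails for every $\epsilon\in(0,D)$. This proves Theorem B(2). $\blacksquare$

## 10. Dimension at most two: Alexandrov surfaces and angle monotonicity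

**Step 1: reduction by structure theorems.** Here we only quote. A one-point space is trivial. Otherwise there is a unique integer $n$, the essential dimension, with $1\le n\le N\le2$, such that $m$-a.e. point has $\mathbb R^n$ as its unique tangent cone (Mondino–Naber; Brué–Semola).

*Case $n=1$.* An $\mathrm{RCD}(K,N)$-space is in particular $\mathrm{RCD}^*(K,N)$. If such a space has a point whose unique tangent cone is $\mathbb R$, then it is isometric to $\mathbb R$, $[0,\infty)$, $[0,l]$ or a circle (Kitabeppu–Lakzian, *Characterization of low dimensional $\mathrm{RCD}^*(K,N)$ spaces*, 2016). Every point has a neighborhood isometric to an interval. There $\tilde\angle xpy$ is $0$ if $x,y$ lie on the same side of $p$ and $\pi$ otherwise, so $\#S\le2$.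

*Case $n=2$.* Then $N=2$. An $\mathrm{RCD}(K,N)$-space of essential dimension $N$ has $m=c\,\mathcal H^N$ with a constant $c>0$ (Brena–Gigli–Honda–Zhu, *Weakly non-collapsed RCD spaces are strongly non-collapsed*). If $(X,d,\mathcal H^2)$ is $\mathrm{RCD}(K,2)$, then $X$ is a $2$-dimensional Alexandrov space of curvature $\ge K$ (Lytchak–Stadler, *Ricci curvature in dimension 2*). So it suffices to prove the following.

**Claim.** Every complete finite-dimensional Alexandrov space satisfies local $\operatorname{ATB}(\epsilon)$ for every $\epsilon\in(0,\pi)$.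

The proof is the packing argument of Section 3, now with the monotonicity that it needs. The condition is invariant under rescaling, so assume curvature $\ge-1$; let $n$ be the dimension. Let $U$ be a ball of radius $\rho\le1$, with $\rho$ to be fixed in terms of $\epsilon$, let $p\in U$, and let $S\subset U\setminus\{p\}$ be finite with $\tilde\angle xpy\ge\epsilon$ for distinct $x,y\in S$. Let $\tilde\angle^{-1}$ denote comparison angles in the hyperbolic plane $\mathbb H^2$.

**Step 2: from Euclidean to hyperbolic angles.** Monotonicity holds for $\tilde\angle^{-1}$, so we switch. A hyperbolic triangle has angles not larger than its Euclidean comparison triangle, since $\mathbb H^2$ is $\mathrm{CAT}(0)$. The three differences are nonnegative, and by Gauss–Bonnet their sum is the area of the hyperbolic triangle. With side lengths at most $2\rho$ the triangle lies in a disc of radius $2\rho$ about a vertex, so its area is at most $2\pi(\cosh2\rho-1)$. Choose $\rho$ so small that this is at most $\epsilon/2$. Then $\tilde\angle^{-1}xpy\ge\epsilon/2$ for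 distinct $x,y\in S$.

**Step 3: pulling in.** We move all points to one scale. Let $t=\min_{x\in S}d(p,x)$, so $t\le2$, and let $x'$ be the point at distance $t$ from $p$ on a geodesic $px$. By monotonicity of comparison angles (Toponogov), $\tilde\angle^{-1}x'py'\ge\tilde\angle^{-1}xpy\ge\epsilon/2$. A hyperbolic side opposite a given angle is at least the Euclidean one with the same adjacent sides, so $d(x',y')\ge2t\sin(\epsilon/4)$.

**Step 4: packing.** The points $x'$ are distinct and $2t\sin(\epsilon/4)$-separated in $\bar B(p,t)$. The balls $B(x',t\sin(\epsilon/4))$ are disjoint and contained in $B(p,2t)\subset B(x',3t)$, with $t\le2$. By the Bishop–Gromov inequality each of them has at least a fixed fraction, depending only on $n$ and $\epsilon$, of the measure of $B(p,2t)$. Hence $\#S\le C(n,\epsilon)$, uniformly in $p\in U$. This proves the claim and Theorem B(1). $\blacksquare$
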